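# A complete hereditary cotorsion pair whose induced pairs of complexes are not complete

## 1. The guess that approximations always lift from objects to complexes

Over a ring $R$, every module is a quotient of a projective module. This lifts to complexes: every complex of modules $C$ receives a quasi-isomorphism $P\to C$ from a complex of projectives which behaves well with respect to maps into exact complexes. Cotorsion pairs are a language for such approximations, with a general class $\mathcal X$ in place of the projectives. It is tempting to guess that the passage from objects to complexes is automatic: if objects can be approximated, then so can complexes, as soon as the category has all limits and colimits, so that infinite constructions can be carried out. Let us make the guess precise and then test it. The question is taken from Dolors Herbera, Wolfgang Pitsch, Manuel Saorín, Simone Virili, "A poisonous example to explicit resolutions of unbounded complexes", arXiv:2407.09741 (2024).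

Everything takes place in ZFC. Let $\mathcal B$ be an abelian category and write $\mathrm{Ext}^i$ for Yoneda extensions. Recall that a short exact sequence gives long exact sequences of Yoneda Ext groups in each variable, in any abelian category. We use two special cases constantly.

- *Lifting.* If $B\to Z$ is an epimorphism with kernel $K$ and $\mathrm{Ext}^1(X,K)=0$, then every map $X\to Z$ lifts to $B$.
- *Extending.* If $X'\to X$ is a monomorphism with cokernel $X''$ and $\mathrm{Ext}^1(X'',Y)=0$, then every map $X'\to Y$ extends to $X$.

**Definition 1.1.** A pair $(\mathcal X,\mathcal Y)$ of classes of objects of $\mathcal B$ is a *cotorsion pair* if $\mathcal X=\{X:\mathrm{Ext}^1(X,Y)=0\ \forall Y\in\mathcal Y\}$ and $\mathcal Y=\{Y:\mathrm{Ext}^1(X,Y)=0\ \forall X\in\mathcal X\}$. It is *complete* if every object $A$ admits short exact sequences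
$$0\to Y\to X\to A\to 0,\qquad 0\to A\to Y'\to X'\to 0$$
with $X,X'\in\mathcal X$ and $Y,Y'\in\mathcal Y$. It is *hereditary* if $\mathrm{Ext}^i(X,Y)=0$ for all $i\ge1$, $X\in\mathcal X$, $Y\in\mathcal Y$.

*Example.* If $\mathcal B$ has enough projectives, then $(\mathrm{Proj},\mathcal B)$ is a cotorsion pair, because an object $X$ with $\mathrm{Ext}^1(X,-)=0$ is exactly a projective object. It is complete, via $0\to K\to P\to A\to0$ with $P$ projective and $0\to A\to A\to0\to0$. It is hereditary since $\mathrm{Ext}^i(P,-)=0$ for $P$ projective and $i\ge1$. Dually, enough injectives give the pair $(\mathcal B,\mathrm{Inj})$.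

Let $\mathrm{Ch}(\mathcal B)$ be the category of unbounded cochain complexes, with $C[1]^n=C^{n+1}$ (and $d_{C[1]}=-d_C$). The Hom complex is $\mathcal Hom(X,Y)^n=\prod_i\mathrm{Hom}(X^i,Y^{i+n})$ with $\delta f=df-(-1)^nfd$. Its $n$-th cohomology is the group of chain maps $X\to Y[n]$ modulo homotopy. For $f:X\to C$ we write $\mathrm{cone}(f)^n=X^{n+1}\oplus C^n$; it sits in $0\to C\to\mathrm{cone}(f)\to X[1]\to0$ and is exact if and only if $f$ is a quasi-isomorphism.

**Definition 1.2 (Gillespie).** Let $(\mathcal X,\mathcal Y)$ be a cotorsion pair in $\mathcal B$.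

- $\widetilde{\mathcal X}$ is the class of exact complexes $X$ with $Z^n(X)\in\mathcal X$ for all $n$; $\widetilde{\mathcal Y}$ is defined in the same way with $\mathcal Y$.
- $\mathrm{dg}\mathcal X$ is the class of complexes $X$ with all $X^n\in\mathcal X$ such that $\mathcal Hom(X,E)$ is exact for every $E\in\widetilde{\mathcal Y}$.
- $\mathrm{dg}\mathcal Y$ is the class of complexes $Y$ with all $Y^n\in\mathcal Y$ such that $\mathcal Hom(E,Y)$ is exact for every $E\in\widetilde{\mathcal X}$.

The pairs $(\mathrm{dg}\mathcal X,\widetilde{\mathcal Y})$ and $(\widetilde{\mathcal X},\mathrm{dg}\mathcal Y)$ are the *induced cotorsion pairs* in $\mathrm{Ch}(\mathcal B)$.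

*Example.* Take $(\mathrm{Proj},\mathrm{Mod}\,R)$ with $R=\mathbb Z/4$, and let $P$ be the complex with $P^n=\mathbb Z/4$ and $d=2$ for all $n$. Its terms are projective and it is exact, so $P\in\widetilde{\mathcal Y}$. Its cycles $2\mathbb Z/4$ are not projective, so $P\notin\widetilde{\mathcal X}$. Also $P\notin\mathrm{dg}\,\mathrm{Proj}$: if $\mathcal Hom(P,P)$ were exact, the identity would be $dh+hd$, which is a multiple of $2$ in each degree, and $1$ is not a multiple of $2$ in $\mathbb Z/4$. So the Hom condition is a real condition beyond "projective terms".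

**The guess.** *If $\mathcal B$ is bicomplete abelian and $(\mathcal X,\mathcal Y)$ is a complete hereditary cotorsion pair in $\mathcal B$, then both induced pairs are complete.*

## 2. Vector spaces, half of the projective case, and complexes with zero differential

**Test 1: vector spaces.** All $\mathrm{Ext}^1$ vanish, so the only cotorsion pair is $(\mathrm{Vect},\mathrm{Vect})$. Then $\widetilde{\mathcal X}=\widetilde{\mathcal Y}$ is the class of exact complexes. These are all contractible, so $\mathrm{dg}\mathcal X$ and $\mathrm{dg}\mathcal Y$ consist of all complexes. The sequences $0\to0\to C\to C\to0$ and $0\to C\to\mathrm{cone}(1_C)\to C[1]\to0$ show that $(\mathrm{dg}\mathcal X,\widetilde{\mathcal Y})$ is complete. The sequences $0\to C[-1]\to\mathrm{cone}(1_C)[-1]\to C\to0$ and $0\to C\to C\to0\to0$ do it for $(\widetilde{\mathcal X},\mathrm{dg}\mathcal Y)$.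

**Test 2: one half of $(\mathrm{Proj},\mathcal B)$.** An exact complex with projective cycles is contractible, because the sequences $0\to Z^n\to X^n\to Z^{n+1}\to0$ split. So $\widetilde{\mathcal X}$ consists of the contractible complexes with projective terms, and $\mathrm{dg}\mathcal Y$ of all complexes. Each $X\in\widetilde{\mathcal X}$ is a sum of disks ($Q$ in two consecutive degrees, with identity differential), with at most two disks in each degree. A disk on $Q$ starting in degree $n$ satisfies $\mathrm{Hom}(D,C)=\mathrm{Hom}(Q,C^n)$, so $X$ is a projective object of $\mathrm{Ch}(\mathcal B)$. Given $C$, choose epimorphisms $Q_n\to C^n$ with $Q_n$ projective; the corresponding disks give an epimorphism $Q\to C$ with $Q^n=Q_n\oplus Q_{n-1}$ and $Q\in\widetilde{\mathcal X}$. A projective $C$ is then a summand of $Q$, so it is contractible with projective terms. Hence $(\widetilde{\mathcal X},\mathrm{dg}\mathcal Y)$ is a cotorsion pair, complete by $0\to K\to Q\to C\to0$ and $0\to C\to C\to0\to0$. So for $(\mathrm{Proj},\mathcal B)$ only the pair $(\mathrm{dg}\,\mathrm{Proj},\widetilde{\mathcal B})$ is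 in question, and here $\widetilde{\mathcal B}$ is the class of all exact complexes.

**Test 3: one object.** Let $C$ be an object $A$ placed in degree $0$, and $P\to A$ a projective resolution. The chain map $P\to C$ is epi in each degree and its kernel is exact. Chain maps from a bounded above complex of projectives to an exact complex are null-homotopic, so $P\in\mathrm{dg}\,\mathrm{Proj}$. This gives the first approximation sequence; $0\to C\to\mathrm{cone}(P\to C)\to P[1]\to0$ is the second.

**Test 4: zero differential.** Let $C^n=A_n$ with zero differential, and let $P_n$ be a projective resolution of $A_n$, placed so that it ends in degree $n$. If $A_n=0$ for $n>N$, then $\bigoplus_nP_n$ has the finite sum $\bigoplus_{m\le n\le N}P_n^m$ in degree $m$, and it is a bounded above complex of projectives with a quasi-isomorphism to $C$. If there is no upper bound $N$, degree $m$ requires the infinite coproduct $\coprod_{n\ge m}P_n^m$. Over a ring this is harmless, because coproducts of exact sequences are exact.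

So the guess passes, with one warning sign: a complex unbounded to the right forces infinite coproducts, and their exactness was not among the hypotheses. This is exactly where the truth lies. Recall that an abelian category is AB4 if it has exact coproducts, and AB4$^*$ if it has exact products.

**Theorem 2.1.** There is a locally small bicomplete abelian category $\mathcal A$ with a projective generator such that, for the complete hereditary cotorsion pair $(\mathrm{Proj},\mathcal A)$, the induced cotorsion pair $(\mathrm{dg}\,\mathrm{Proj},\widetilde{\mathcal A})$ is not complete. In fact there is a complex $X$ not quasi-isomorphic (even through zigzags) to any complex of projectives. Dually, for $(\mathcal A^{op},\mathrm{Inj})$ in $\mathcal A^{op}$, the pair $(\widetilde{\mathcal X},\mathrm{dg}\mathcal Y)$ is not complete. In $\mathcal A\times\mathcal A^{op}$ with the cotorsion pair $(\mathrm{Proj}(\mathcal A)\times\mathcal A^{op},\ \mathcal A\times\mathrm{Inj}(\mathcal A^{op}))$, both induced pairs fail to be complete.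

**Theorem 2.2.** Let $(\mathcal X,\mathcal Y)$ be a complete hereditary cotorsion pair in any abelian category $\mathcal B$.

(a) If $\mathcal B$ has exact countable coproducts, then $(\mathrm{dg}\mathcal X,\widetilde{\mathcal Y})$ is complete.

(b) If $\mathcal B$ has exact countable products, then $(\widetilde{\mathcal X},\mathrm{dg}\mathcal Y)$ is complete.

In particular both are complete if $\mathcal B$ is AB4 and AB4$^*$. The hypotheses cannot be interchanged: the category $\mathcal A$ of Theorem 2.1 is bicomplete with exact products and a projective generator, but the conclusion of (a) fails for it; $\mathcal A^{op}$ has exact coproducts, but the conclusion of (b) fails for it.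

We first turn Test 4 into the proof of Theorem 2.2(a),(b), watching where exactness of coproducts enters. Then we build a category in which that one step fails beyond repair.

## 3. Closure properties of $\mathrm{dg}\mathcal X$, and quasi-isomorphisms versus approximations

Throughout Sections 3 and 4, $(\mathcal X,\mathcal Y)$ is a complete hereditary cotorsion pair in an abelian category $\mathcal B$. The long exact sequences show that $\mathcal X$ and $\mathcal Y$ are closed under extensions and summands. Hence complexes in $\widetilde{\mathcal X}$, $\widetilde{\mathcal Y}$ have terms in $\mathcal X$, $\mathcal Y$, by $0\to Z^n\to X^n\to Z^{n+1}\to0$. Heredity gives that $\mathcal X$ is closed under kernels of epimorphisms: for $0\to X'\to X\to X''\to0$ with $X,X''\in\mathcal X$ and $Y\in\mathcal Y$, the group $\mathrm{Ext}^1(X',Y)$ sits between $\mathrm{Ext}^1(X,Y)=0$ and $\mathrm{Ext}^2(X'',Y)=0$. Finally $\widetilde{\mathcal Y}$ is closed under shifts, so to prove that $\mathcal Hom(X,Y)$ is exact for all $Y\in\widetilde{\mathcal Y}$ it suffices to show that every chain map $X\to Y$ with $Y\in\widetilde{\mathcal Y}$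 is null-homotopic.

**Lemma 3.1.** (i) If all extensions of $X^n$ by $Y^n$ split, for every $n$, then extensions of $X$ by $Y$ in $\mathrm{Ch}(\mathcal B)$ are classified by $H^1\mathcal Hom(X,Y)$. (ii) $\mathrm{Ext}^1_{\mathrm{Ch}}(X,Y)=0$ for $X\in\mathrm{dg}\mathcal X$ and $Y\in\widetilde{\mathcal Y}$.

*Proof.* An extension of $X$ by $Y$ has terms $Y^n\oplus X^n$ and differential $(y,x)\mapsto(dy+\theta x,dx)$ with $\theta:X^n\to Y^{n+1}$. The square of the differential is zero if and only if $d\theta+\theta d=0$, that is, $\delta\theta=0$. Changing the degreewise splitting by maps $h:X^n\to Y^n$ changes $\theta$ by $\pm(dh-hd)=\pm\delta h$, and the extension splits if and only if $\theta$ is of this form. This proves (i). In (ii) the degreewise extensions split because $\mathrm{Ext}^1(X^n,Y^n)=0$, and $H^1\mathcal Hom(X,Y)=0$ by definition of $\mathrm{dg}\mathcal X$. $\square$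

**Lemma 3.2.** $\widetilde{\mathcal X}\subseteq\mathrm{dg}\mathcal X$.

*Proof.* Let $f:X\to Y$ be a chain map with $X\in\widetilde{\mathcal X}$, $Y\in\widetilde{\mathcal Y}$. We make $f$ null-homotopic in two stages: first on cycles, then on the rest.

Since $\mathrm{Ext}^1(Z^nX,Z^{n-1}Y)=0$, the map $f:Z^nX\to Z^nY$ lifts along $Y^{n-1}\twoheadrightarrow Z^nY$ to $u^n:Z^nX\to Y^{n-1}$ with $du^n=f|_{Z^nX}$. Since $\mathrm{Ext}^1(Z^{n+1}X,Y^{n-1})=0$, the map $u^n$ extends along $Z^nX\subseteq X^n$ to $v^n:X^n\to Y^{n-1}$. Put $f'=f-dv-vd$. This is a chain map and it vanishes on cycles, so $df'=f'd=0$. Hence $f'^n$ is a composite $X^n\xrightarrow{d}Z^{n+1}X\xrightarrow{g}Z^nY\subseteq Y^n$. Since $\mathrm{Ext}^1(Z^{n+2}X,Z^nY)=0$, the map $g$ extends along $Z^{n+1}X\subseteq X^{n+1}$ to $w^{n+1}:X^{n+1}\to Z^nY\subseteq Y^n$. Then $dw=0$ and $wd=f'$, so $f'=dw+wd$ and $f=d(v+w)+(v+w)d$. $\square$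

**Lemma 3.3.** A bounded above complex $X$ with terms in $\mathcal X$ lies in $\mathrm{dg}\mathcal X$.

*Proof.* Let $f:X\to Y$ be a chain map, $Y\in\widetilde{\mathcal Y}$. We build $h^n:X^n\to Y^{n-1}$ with $f^n=dh^n+h^{n+1}d$ by descending induction, starting with $h=0$ where $X$ is zero. If $h^j$ is built for $j>n$, then
$$d(f^n-h^{n+1}d)=(f^{n+1}-dh^{n+1})d=h^{n+2}dd=0,$$
so $f^n-h^{n+1}d$ lands in $Z^nY$. It lifts along $Y^{n-1}\twoheadrightarrow Z^nY$ to $h^n$, because $\mathrm{Ext}^1(X^n,Z^{n-1}Y)=0$. $\square$

**Lemma 3.4.** $\mathrm{dg}\mathcal X$ is closed under shifts, summands, extensions, kernels of epimorphisms, and those coproducts that exist.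

*Proof.* Shifts and summands are clear. Let $0\to X'\to X\to X''\to0$ be exact with $X''\in\mathrm{dg}\mathcal X$, and let $Y\in\widetilde{\mathcal Y}$. Since $\mathrm{Ext}^1(X''^i,Y^j)=0$, the sequence
$$0\to\mathcal Hom(X'',Y)\to\mathcal Hom(X,Y)\to\mathcal Hom(X',Y)\to0$$
is exact: in each degree it is a product of short exact sequences of abelian groups. The first complex is exact, so the second is exact if and only if the third is. As $\mathcal X$ is closed under extensions and kernels of epimorphisms, both corresponding claims follow.

For coproducts, we first show that $\mathcal X$ is closed under them; no exactness of coproducts is needed. Let $0\to Y\to E\to\coprod X_i\to0$ be exact with $X_i\in\mathcal X$, $Y\in\mathcal Y$. Its pullback to each $X_i$ splits, which gives maps $X_i\to E$ over the inclusions $X_i\to\coprod X_i$. They assemble to a section $\coprod X_i\to E$. For complexes, $\mathcal Hom(\coprod X_i,Y)=\prod\mathcal Hom(X_i,Y)$, and a product of exact complexes of abelian groups is exact. $\square$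

**Lemma 3.5.** Every exact complex $E$ admits exact sequences $0\to Y\to X\to E\to0$ and $0\to E\to Y'\to X'\to0$ with $X,X'\in\widetilde{\mathcal X}$ and $Y,Y'\in\widetilde{\mathcal Y}$.

*Proof.* The plan is to approximate the cycles and then find middle terms. Let $Z^n=Z^n(E)$ and choose $0\to Y_n\to X_n\to Z^n\to0$ with $X_n\in\mathcal X$, $Y_n\in\mathcal Y$. Pull back $0\to Z^n\to E^n\to Z^{n+1}\to0$ along $X_{n+1}\to Z^{n+1}$ to get $0\to Z^n\to G_n\to X_{n+1}\to0$. In the exact sequence
$$\mathrm{Ext}^1(X_{n+1},X_n)\to\mathrm{Ext}^1(X_{n+1},Z^n)\to\mathrm{Ext}^2(X_{n+1},Y_n)$$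
the last group is zero by heredity. So there is an extension $0\to X_n\to X^n\to X_{n+1}\to0$ whose pushout along $X_n\to Z^n$ is $G_n$. Now $X^n\to G_n$ is epi (pushout of the epi $X_n\to Z^n$) and $G_n\to E^n$ is epi (pullback of the epi $X_{n+1}\to Z^{n+1}$). The composite $X^n\to E^n$ is the middle of a map of short exact sequences, with outer maps $X_n\to Z^n$ and $X_{n+1}\to Z^{n+1}$. By the snake lemma the kernels form a short exact sequence $0\to Y_n\to Y^n\to Y_{n+1}\to0$. Splice over all $n$, with differential $X^n\to X_{n+1}\to X^{n+1}$ and likewise for $Y$. This gives $0\to Y\to X\to E\to0$, where $X$ is exact with cycles $X_n$ and $Y$ is exact with cycles $Y_n$.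

The second sequence is the dual statement, since $(\mathcal Y,\mathcal X)$ is a complete hereditary cotorsion pair in $\mathcal B^{op}$. $\square$

**Lemma 3.6.** Every bounded above complex $C$ admits a quasi-isomorphism $f:X\to C$ from a bounded above complex $X$ with terms in $\mathcal X$.

*Proof.* We build $X$ and $f$ downwards. The induction hypothesis, when $X^j$ and $f^j$ are known for $j>n$, is that $f:Z^{n+1}(X)\to Z^{n+1}(C)$ is epi and $H^j(f)$ is iso for $j>n+1$. Start with $X^j=0$ in the degrees above $C$.

Let $L=Z^{n+1}(X)\times_{Z^{n+1}(C)}C^n$ and choose an epi $X^n\to L$ with $X^n\in\mathcal X$. The two projections of $L$ give $d:X^n\to Z^{n+1}(X)\subseteq X^{n+1}$ and $f^n:X^n\to C^n$. The map $C^n\to Z^{n+1}(C)$ has image $B^{n+1}(C)$, so $X^n$ has image $f^{-1}(B^{n+1}(C))$ in $Z^{n+1}(X)$. Thus $H^{n+1}(f)$ is the map $Z^{n+1}(X)/f^{-1}(B^{n+1}(C))\to Z^{n+1}(C)/B^{n+1}(C)$. It is mono by construction and epi because $Z^{n+1}(X)\to Z^{n+1}(C)$ is epi. Finally $\ker(L\to Z^{n+1}(X))=Z^n(C)$, and $Z^n(X)$ is the preimage of this kernel under the epi $X^n\to L$, so $Z^n(X)\to Z^n(C)$ is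 epi. $\square$

The next theorem says that one needs only a quasi-isomorphism; the approximation sequences then come for free.

**Theorem 3.7.** Let $(\mathcal X,\mathcal Y)$ be a complete hereditary cotorsion pair in any abelian category $\mathcal B$. The following are equivalent:

1. every complex $C$ admits a quasi-isomorphism $X_0\to C$ with $X_0\in\mathrm{dg}\mathcal X$;
2. every $C$ admits $0\to Y\to X\to C\to0$ with $X\in\mathrm{dg}\mathcal X$, $Y\in\widetilde{\mathcal Y}$;
3. every $C$ admits $0\to C\to Y\to X\to0$ with $X\in\mathrm{dg}\mathcal X$, $Y\in\widetilde{\mathcal Y}$.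

When they hold, $(\mathrm{dg}\mathcal X,\widetilde{\mathcal Y})$ is a complete cotorsion pair. The dual statement holds for $(\widetilde{\mathcal X},\mathrm{dg}\mathcal Y)$ and quasi-isomorphisms $C\to Y_0$ with $Y_0\in\mathrm{dg}\mathcal Y$.

*Proof.* **Step 1: from a quasi-isomorphism to approximations, one complex at a time.** Let $f:X_0\to C$ be a quasi-isomorphism with $X_0\in\mathrm{dg}\mathcal X$. Then $E=\mathrm{cone}(f)$ is exact, with $0\to C\to E\to X_0[1]\to0$. Lemma 3.5 applies to $E$.

Take $0\to Y\to X'\to E\to0$ with $X'\in\widetilde{\mathcal X}$, $Y\in\widetilde{\mathcal Y}$, and pull back along $C\to E$. We get $0\to Y\to X\to C\to0$ with $X=\ker(X'\to X_0[1])$. By Lemma 3.2 and Lemma 3.4 (kernels of epimorphisms), $X\in\mathrm{dg}\mathcal X$.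

Take $0\to E\to Y'\to X''\to0$ with $Y'\in\widetilde{\mathcal Y}$, $X''\in\widetilde{\mathcal X}$. Then $0\to C\to Y'\to Y'/C\to0$ is exact, and $Y'/C$ is an extension of $X''$ by $E/C=X_0[1]$. So $Y'/C\in\mathrm{dg}\mathcal X$.

This proves (1)⇒(2) and (1)⇒(3). And (2)⇒(1) holds because $Y$ is exact, so that $X\to C$ is a quasi-isomorphism.

**Step 2: (3)⇒(2).** Choose epimorphisms $Q_n\to C^n$ with $Q_n\in\mathcal X$. As in Test 2 they give an epimorphism $Q\to C$ from the contractible complex $Q$ built from the disks on the $Q_n$, with $Q^n=Q_n\oplus Q_{n-1}$. Its cycles are the objects $Q_{n-1}$, so $Q\in\widetilde{\mathcal X}\subseteq\mathrm{dg}\mathcal X$. Let $K$ be the kernel of $Q\to C$ and take $0\to K\to Y\to X\to0$ as in (3). The pushout $R=Q\sqcup_KY$ sits in $0\to Y\to R\to C\to0$ and in $0\to Q\to R\to X\to0$. The second sequence gives $R\in\mathrm{dg}\mathcal X$, and then the first is the sequence required in (2).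

**Step 3: the cotorsion pair.** By Lemma 3.1, $\mathrm{Ext}^1_{\mathrm{Ch}}(\mathrm{dg}\mathcal X,\widetilde{\mathcal Y})=0$. If $\mathrm{Ext}^1_{\mathrm{Ch}}(C,\widetilde{\mathcal Y})=0$, the sequence in (2) splits and $C$ is a summand of $X\in\mathrm{dg}\mathcal X$. If $\mathrm{Ext}^1_{\mathrm{Ch}}(\mathrm{dg}\mathcal X,C)=0$, the sequence in (3) splits and $C$ is a summand of $Y\in\widetilde{\mathcal Y}$. Both classes are closed under summands (for $\widetilde{\mathcal Y}$: a summand of an exact complex is exact and its cycles are summands). So the pair is a complete cotorsion pair.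

The dual statement is this one for $(\mathcal Y,\mathcal X)$ in $\mathcal B^{op}$, under $\mathrm{Ch}(\mathcal B^{op})\cong\mathrm{Ch}(\mathcal B)^{op}$. $\square$

## 4. Gluing the truncations with a telescope

*Proof of Theorem 2.2(a),(b).* Statement (b) is (a) in $\mathcal B^{op}$. For (a), by Theorem 3.7 it suffices to find, for a given complex $C$, a quasi-isomorphism to $C$ from an object of $\mathrm{dg}\mathcal X$.

**Step 1: compatible resolutions of the truncations.** Let $C_n=\tau^{\le n}C$ for $n\ge0$: it agrees with $C$ below degree $n$, has $Z^n(C)$ in degree $n$, and is zero above. Let $\iota:C_n\to C_{n+1}$ be the inclusions. Each $C_n$ is bounded above. By Lemmas 3.6 and 3.3 it has a quasi-isomorphism from an object of $\mathrm{dg}\mathcal X$, and Step 1 of Theorem 3.7 gives $0\to Y_n\to X_n\to C_n\to0$ with $X_n\in\mathrm{dg}\mathcal X$, $Y_n\in\widetilde{\mathcal Y}$. Since $\mathrm{Ext}^1_{\mathrm{Ch}}(X_n,Y_{n+1})=0$ by Lemma 3.1, the map $X_n\to C_n\to C_{n+1}$ lifts along $X_{n+1}\to C_{n+1}$ to a chain map $\varphi:X_n\to X_{n+1}$.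

**Step 2: pass to the telescopes.** Let
$$X=\mathrm{cone}\Big(\coprod X_n\xrightarrow{1-\varphi}\coprod X_n\Big),\qquad C'=\mathrm{cone}\Big(\coprod C_n\xrightarrow{1-\iota}\coprod C_n\Big).$$
By Lemma 3.4, $X\in\mathrm{dg}\mathcal X$, being an extension of $\coprod X_n[1]$ by $\coprod X_n$. The maps $X_n\to C_n$ commute with $\varphi$ and $\iota$, so they induce $X\to C'$. Because countable coproducts are exact, $0\to\coprod Y_n\to\coprod X_n\to\coprod C_n\to0$ is exact and $\coprod Y_n$ is an exact complex. So $\coprod X_n\to\coprod C_n$ is a quasi-isomorphism, and by the five lemma so is $X\to C'$.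

**Step 3: $C'\to C$ is a quasi-isomorphism.** Let $p:\coprod C_n\to C$ be given by the inclusions; then $p(1-\iota)=0$, and $p$ induces a chain map $C'\to C$. Suppose we know that
$$0\to\coprod C_n\xrightarrow{1-\iota}\coprod C_n\xrightarrow{p}C\to0\tag{1}$$
is exact in each degree. Then $C'\to C$ is epi, and its kernel is the cone of the isomorphism $\coprod C_n\to\ker p$, which is exact. So $C'\to C$ is a quasi-isomorphism, and $X\to C'\to C$ is what we want.

To prove (1) in degree $i$, we have subobjects $A_0\subseteq A_1\subseteq\cdots$ of $A=C^i$ with $A_n=A$ for $n\ge m$, for some $m$. The sequence (1) contains the three-term subcomplex $\coprod_{n\ge m}A\to\coprod_{n\ge m}A\to A$. Writing $e_n$ for the coproduct inclusions, its maps are $a:e_n\mapsto e_n-e_{n+1}$ and $b:e_n\mapsto1_A$. Define $r$ by $r(e_n)=-(e_m+\dots+e_{n-1})$. Then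
$$r(a(e_n))=r(e_n)-r(e_{n+1})=e_n,\qquad a(r(e_n))=e_n-e_m,$$
so $ra=1$, $ar+e_mb=1$ and $be_m=1_A$: the subcomplex is split exact. The quotient complex is $\bigoplus_{n<m}A_n\to\bigoplus_{n<m}A_n\to0$ with first map $1-(\text{nilpotent})$, an isomorphism, so it is exact. Hence (1) is exact in degree $i$. $\square$

Look back at what was used. Lemma 3.4 and Step 3 need only that the coproducts exist. The exactness of countable coproducts enters once, in Step 2: *an infinite coproduct of resolutions must again be a resolution.* To break the guess we need a category where this fails, and fails so badly that no other construction repairs it.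

## 5. An exact functor that raises every dimension

Let $k=\mathbb F_2$ and let $\mathrm{Vect}$ be the category of $k$-vector spaces. Put
$$F:\mathrm{Vect}\to\mathrm{Vect},\qquad F(V)=\big((V^{(\mathbb N)})^{*}\big)^{*}.$$
This is a covariant additive functor, and $F(0)=0$. All short exact sequences in $\mathrm{Vect}$ split, so $F$ is exact.

An infinite vector space over $\mathbb F_2$ has dimension equal to its cardinality. If $V\ne0$ and $\mu=\max(\aleph_0,\dim V)$, then $\dim V^{(\mathbb N)}=\mu$. The dual of a space with basis of size $\mu$ is the set of functions from the basis to $\mathbb F_2$, so it has $2^\mu$ elements and dimension $2^\mu$. Repeating this,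
$$\dim F(V)=2^{2^\mu}>\dim V,\qquad\dim F(V)\ge2^{2^{\aleph_0}}\qquad(V\neq0).\tag{2}$$

## 6. Square-zero $F$-actions

**Definition 6.1.** $\mathcal A$ is the category of pairs $(M,s)$ with $M\in\mathrm{Vect}$ and $s:F(M)\to M$ linear such that $s\circ F(s)=0:F^2(M)\to M$. Morphisms are linear maps $f:M\to N$ with $fs_M=s_NF(f)$. Let $U:\mathcal A\to\mathrm{Vect}$ be the forgetful functor.

*Example.* The pair $(k,0)$ is an object. To see what the definition means, replace $F$ by the identity functor: then $s:M\to M$ satisfies $s^2=0$, and we have modules over $k[\varepsilon]/(\varepsilon^2)$. We call this the *toy case*. Everything in this section uses only that $F$ is additive (hence exact), so it holds in the toy case too.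

**Step 1: $\mathcal A$ is abelian and $U$ is exact.** The category is additive, and locally small since its Hom sets are sets of linear maps.

*Kernels.* Let $f:M\to N$ be a morphism and $i:K\to M$ its linear kernel. Then $fs_MF(i)=s_NF(fi)=0$, so $s_MF(i)=is_K$ for a unique $s_K:F(K)\to K$. Moreover
$$is_KF(s_K)=s_MF(is_K)=s_MF(s_MF(i))=s_MF(s_M)F^2(i)=0,$$
so $s_KF(s_K)=0$. If a morphism $g:L\to M$ satisfies $fg=0$, write $g=ig'$ linearly; then $ig's_L=s_MF(i)F(g')=is_KF(g')$, so $g'$ is a morphism.

*Cokernels.* Let $p:N\to C$ be the linear cokernel of $f$. Since $F$ is exact, $F(p)$ is the cokernel of $F(f)$. Since $ps_NF(f)=pfs_M=0$, there is a unique $s_C$ with $s_CF(p)=ps_N$. Then $s_CF(s_C)F^2(p)=s_CF(ps_N)=ps_NF(s_N)=0$ and $F^2(p)$ is epi, so $s_CF(s_C)=0$. If a morphism $g:N\to L$ satisfies $gf=0$, write $g=g'p$; then $g's_CF(p)=gs_N=s_LF(g')F(p)$, and $F(p)$ is epi, so $g'$ is a morphism.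

A bijective morphism is an isomorphism, so coimage $\to$ image is always an isomorphism. Hence $\mathcal A$ is abelian, and $U$ is exact and reflects exactness. In particular the cohomology of a complex in $\mathcal A$ can be computed in $\mathrm{Vect}$.

**Step 2: limits.** For a small diagram $(M_i)$ with projections $\pi_i:\lim M_i\to M_i$, the maps $s_iF(\pi_i)$ are compatible and define $s:F(\lim M_i)\to\lim M_i$ with $\pi_is=s_iF(\pi_i)$. The relation holds because $\pi_isF(s)=s_iF(\pi_is)=s_iF(s_i)F^2(\pi_i)=0$ for each $i$. This is the limit in $\mathcal A$. So limits are computed in $\mathrm{Vect}$, and *products in $\mathcal A$ are exact*.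

**Step 3: free objects.** Let $T(V)=V\oplus F(V)$ with injections $\iota_1,\iota_2$, projections $p_1,p_2$, and $s=\iota_2F(p_1)$. Then $sF(s)=\iota_2F(p_1\iota_2)F^2(p_1)=0$, so $T(V)\in\mathcal A$. We claim that restriction along $\iota_1$ is a bijection $\mathrm{Hom}_{\mathcal A}(T(V),M)\cong\mathrm{Hom}_k(V,M)$.

*Existence.* Given $g:V\to M$, put
$$h=gp_1+s_MF(g)p_2.\tag{3}$$
Then $hs=s_MF(g)F(p_1)$ and $s_MF(h)=s_MF(g)F(p_1)+s_MF(s_M)F^2(g)F(p_2)=s_MF(g)F(p_1)$. So $h$ is a morphism, and $h\iota_1=g$.

*Uniqueness.* Note $\iota_2=\iota_2F(p_1)F(\iota_1)=sF(\iota_1)$. If $h$ is a morphism with $h\iota_1=g$, then $h\iota_2=hsF(\iota_1)=s_MF(h\iota_1)=s_MF(g)$.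

So $T$ is left adjoint to $U$. As $U$ is exact and faithful, each $T(V)$ is projective and $T(k)$ is a projective generator. The map $T(UM)\to M$ corresponding to $1_{UM}$ is onto, since its restriction along $\iota_1$ is $1_{UM}$. So $\mathcal A$ has enough projectives, and every projective is a retract of some $T(V)$. In the toy case $T(V)=V\otimes k[\varepsilon]/(\varepsilon^2)$.

**Step 4: colimits.** Being a left adjoint, $T$ sends $\bigoplus V_i$ to the coproduct of the $T(V_i)$. Given a family $M_i$, choose presentations $T(V_i')\to T(V_i)\to M_i\to0$. The cokernel of $T(\bigoplus V_i')\to T(\bigoplus V_i)$ represents $\prod\mathrm{Hom}(M_i,-)$, so it is the coproduct of the $M_i$. With cokernels, this makes $\mathcal A$ cocomplete.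

So $\mathcal A$ is a locally small bicomplete abelian category with a projective generator and enough projectives, and $(\mathrm{Proj},\mathcal A)$ is a complete hereditary cotorsion pair (example after Definition 1.1). Note that coproducts are not computed in $\mathrm{Vect}$: the underlying space of $\coprod T(V_i)$ is $\bigoplus V_i\oplus F(\bigoplus V_i)$.

**Step 5: the induced pair is a cotorsion pair.** Let $\mathcal E=\widetilde{\mathcal A}$ be the class of all exact complexes. We check directly that $(\mathrm{dg}\,\mathrm{Proj},\mathcal E)$ is a cotorsion pair, so that completeness is the only issue.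

By Lemma 3.1, $\mathrm{Ext}^1_{\mathrm{Ch}}(P,E)=H^1\mathcal Hom(P,E)$ if $P$ has projective terms; this is zero for $P\in\mathrm{dg}\,\mathrm{Proj}$ and $E\in\mathcal E$.

Let $\mathrm{Ext}^1_{\mathrm{Ch}}(C,\mathcal E)=0$. Given an extension $0\to M\to G\to C^n\to0$, let $D(-)$ be the disk in degrees $n-1,n$. The chain map $C\to D(C^n)$ which is $d$ in degree $n-1$ and $1$ in degree $n$ pulls back $0\to D(M)\to D(G)\to D(C^n)\to0$ to an extension of $C$ by the exact complex $D(M)$. It splits, and in degree $n$ it is the given extension. So $\mathrm{Ext}^1(C^n,M)=0$ for all $M$, and $C$ has projective terms. Then $H^1\mathcal Hom(C,E)=0$ for all $E\in\mathcal E$, hence for all shifts of $E$, so $C\in\mathrm{dg}\,\mathrm{Proj}$.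

Let $\mathrm{Ext}^1_{\mathrm{Ch}}(\mathrm{dg}\,\mathrm{Proj},E)=0$. The complex $T(k)[-m]$, which is $T(k)$ in degree $m$, lies in $\mathrm{dg}\,\mathrm{Proj}$ by Lemma 3.3, and $\mathcal Hom(T(k)[-m],E)$ is $UE$ up to shift, with $H^1\cong H^{m+1}(UE)$. So all cohomology of $E$ vanishes, and $E\in\mathcal E$.

## 7. Resolving $(k,0)$ in all degrees at once by a coproduct

Let $X$ be the complex with
$$X^n=(k,0)\ \text{ for all }n\in\mathbb Z,\qquad d=0.\tag{4}$$
We try to resolve it as in Test 4. Write $V_i=F^i(k)$ for $i\ge0$.

**The resolution of $(k,0)$.** By (3) the identity of $k$ gives the morphism $p_1:T(k)\to(k,0)$, with kernel $\iota_2F(k)$. The linear map $\iota_2:V_i=F(V_{i-1})\to T(V_{i-1})$ gives, again by (3), the morphism $d=\iota_2p_1+sF(\iota_2)p_2=\iota_2p_1:T(V_i)\to T(V_{i-1})$, because $sF(\iota_2)=\iota_2F(p_1\iota_2)=0$. Its kernel is $\iota_2F(V_i)$ and its image is $\iota_2F(V_{i-1})$. So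
$$\cdots\to T(V_2)\to T(V_1)\to T(V_0)\to(k,0)\to0$$
is a projective resolution. Each step multiplies in size: $\dim V_0<\dim V_1<\cdots$ by (2).

**The coproduct over all degrees.** Place one such resolution so that it ends in degree $n$, for every $n\in\mathbb Z$, and take the coproduct in $\mathrm{Ch}(\mathcal A)$. In each degree the term is $\coprod_{i\ge0}T(V_i)=T(W)$ with $W=\bigoplus_{i\ge0}V_i$. Let $e_i:V_i\to W$ be the inclusions. The differential is $d=\iota_2\psi p_1:T(W)\to T(W)$, where $\psi:W\to F(W)$ is given by
$$\psi e_0=0,\qquad\psi e_i=F(e_{i-1}):V_i=F(V_{i-1})\to F(W)\quad(i\ge1).$$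
(By (3) this $d$ is the morphism extending $\iota_2\psi$, and $d\,T(e_i)\iota_1=\iota_2F(e_{i-1})=T(e_{i-1})\iota_2$ for $i\ge1$, as required.) Hence $\ker d=\ker\psi\oplus F(W)$ and $\operatorname{im}d=\iota_2(\operatorname{im}\psi)$, so the cohomology in every degree is
$$\ker\psi\ \oplus\ F(W)/\operatorname{im}\psi.$$
Here $\operatorname{im}\psi$ is the image of the natural map $\bigoplus_iF(V_i)\to F(\bigoplus_iV_i)$. This map is injective, since $F$ preserves finite sums and injections; so $\ker\psi=V_0=k$.

*In the toy case*, $F$ is the identity, $V_i=k$ for all $i$, and $\psi$ is the shift $e_i\mapsto e_{i-1}$. It is onto, so the cohomology is exactly $k$ in every degree, and the coproduct resolves $X$.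

*In our case*, $\dim\operatorname{im}\psi\le\dim W<\dim F(W)$, so $F(W)/\operatorname{im}\psi$ has dimension $\dim F(W)\ge2^{2^{\aleph_0}}$. Instead of a one-dimensional space we get an enormous one in every degree. The point where the argument stops is the natural map $\bigoplus F(V_i)\to F(\bigoplus V_i)$, which is not onto; this is the failure of Step 2 in Section 4.

One could now try to kill the unwanted cohomology by adding projectives. But every added generator has a syzygy that is larger still and must be dealt with one degree lower, and $X$ produces new material from arbitrarily high degrees. To see that no choice of complex of projectives works, we need an invariant that sees the generators alone.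

## 8. Generators modulo the action, and a strictly decreasing sequence of cardinals

The idea is to attach to a complex of projectives $P$ its complex of generators $\overline P=P/\operatorname{im}s$. For a free object $T(V)$ this is $V$. A nonzero class in $H^n(\overline P)$ will force a much larger $H^{n-1}(\overline P)$, if $H^n(P)$ is small. Read upwards, the cardinals $\dim H^n(\overline P)$ strictly decrease, and this cannot go on forever.

**Step 1: an exact sequence for every object.** For $M\in\mathcal A$ let $I=\operatorname{im}s_M$ and $\overline M=M/I$. A morphism $f:M\to N$ maps $\operatorname{im}s_M$ into $\operatorname{im}s_N$, since $fs_M=s_NF(f)$. So $M\mapsto\overline M$ is an additive functor $\mathcal A\to\mathrm{Vect}$. Write $s_M=jq$ with $q:F(M)\twoheadrightarrow I$ and $j:I\hookrightarrow M$. Then $s_MF(j)F(q)=s_MF(s_M)=0$ and $F(q)$ is epi, so $s_MF(j)=0$. By exactness of $F$, the map $F(\pi_M):F(M)\to F(\overline M)$ induced by $\pi_M:M\to\overline M$ is the cokernel of $F(j)$. So $s_M=\sigma_MF(\pi_M)$ for a unique $\sigma_M:F(\overline M)\to M$, with image $I$, and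
$$F(\overline M)\xrightarrow{\sigma_M}M\to\overline M\to0\tag{5}$$
is exact. It is natural: for $f:M\to N$ we have $f\sigma_MF(\pi_M)=fs_M=s_NF(f)=\sigma_NF(\overline f)F(\pi_M)$, and $F(\pi_M)$ is epi.

**Step 2: $\sigma_P$ is injective for $P$ projective.** For $M=T(V)$ we have $s=\iota_2F(p_1)$, so $I=\iota_2F(V)$, $\overline M=V$ with $\pi_M=p_1$, and $\sigma_M=\iota_2$, which is injective. If $P$ is a retract of $T=T(V)$, with $i:P\to T$ and $r:T\to P$, $ri=1$, then naturality gives $i\sigma_P=\sigma_TF(\overline i)$. Here $F(\overline i)$ is injective because $F(\overline r)F(\overline i)=1$, so $\sigma_P$ is injective. Every projective is such a retract.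

*Example.* For $M=(k,0)$ we have $\overline M=k$ and $\sigma_M=0:F(k)\to k$. This is not injective, so $(k,0)$ is not projective.

*A second attempt, by products.* Products in $\mathcal A$ are exact, so the product of the resolutions of Section 7 does have a quasi-isomorphism to $X$ (in each degree of $X$ only one of the factors $(k,0)$ lives). But its terms are not projective. Each term is $M=\prod_{i\ge0}T(V_i)$, with underlying space $\prod_{i\ge0}V_i\oplus\prod_{i\ge0}F(V_i)$. Since $F(V_i)=V_{i+1}$, its dimension is $\lambda=\dim\prod_{i\ge0}V_i$, which is infinite. The image of $s_M$ lies in $\prod F(V_i)$, so $\overline M$ maps onto $\prod V_i$, and $\dim F(\overline M)\ge\dim F(\prod V_i)>\lambda=\dim M$. So $\sigma_M$ is not injective, and $M$ is not projective by Step 2.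

**Step 3: the long exact sequence.** Let $P$ be a complex of projectives. By Steps 1 and 2 we have a short exact sequence $0\to F(\overline P)\to P\to\overline P\to0$ of complexes of vector spaces. Since $F$ is exact, $H^n(F(\overline P))=F(H^n(\overline P))$. So there is a long exact sequence
$$\cdots\to H^{n-1}(\overline P)\to F(H^n(\overline P))\to H^n(P)\to H^n(\overline P)\to\cdots\tag{6}$$

**Proposition 8.1.** Let $P$ be a complex of projectives of $\mathcal A$ and $n_0\in\mathbb Z$ such that $\dim H^n(P)<2^{2^{\aleph_0}}$ for all $n\ge n_0$. Then $H^n(P)=0$ for all sufficiently large $n$.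

*Proof.* Put $h_n=\dim H^n(\overline P)$, and suppose that $H^n(P)\ne0$ for infinitely many $n\ge n_0$.

*Infinitely many $h_n$ are nonzero.* If $h_n=0$, then $F(H^n(\overline P))=F(0)=0$ and $H^n(\overline P)=0$, so $H^n(P)=0$ by (6). Hence $h_n\ne0$ for infinitely many $n\ge n_0$.

*If $n\ge n_0$ and $h_n\ne0$, then $h_{n-1}>h_n$.* By (6), $\dim F(H^n(\overline P))\le h_{n-1}+\dim H^n(P)$. By (2) the left side is an infinite cardinal, it is at least $2^{2^{\aleph_0}}>\dim H^n(P)$, and it is greater than $h_n$. A sum of two cardinals, both smaller than a given infinite cardinal, is smaller than that cardinal. So $h_{n-1}\ge\dim F(H^n(\overline P))>h_n$.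

*Contradiction.* In particular $h_{n-1}\neq0$ whenever $n\ge n_0$ and $h_n\ne0$. Going down from arbitrarily large $n$ with $h_n\ne0$, we find $h_n\ne0$ for all $n\ge n_0$. Therefore $h_{n_0}>h_{n_0+1}>h_{n_0+2}>\cdots$ is an infinite strictly decreasing sequence of cardinals, which is impossible. $\square$

In the toy case the same sequence (6) only gives $h_n\le h_{n-1}+\dim H^n(P)$, which produces no contradiction, in agreement with Section 7.

## 9. No complex of projectives has one-dimensional cohomology in every degree

*Proof of Theorem 2.1.* Section 6 gives the category $\mathcal A$, the complete hereditary pair $(\mathrm{Proj},\mathcal A)$, and the fact that $(\mathrm{dg}\,\mathrm{Proj},\mathcal E)$ is a cotorsion pair.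

**Step 1: failure in $\mathcal A$.** Let $X$ be the complex (4), so $\dim H^n(X)=1$ for all $n$. By Proposition 8.1 no complex of projectives has cohomology isomorphic to $H^*(X)$ or to a shift of it. A zigzag of quasi-isomorphisms induces an isomorphism on cohomology, so $X$ is not quasi-isomorphic, even through zigzags, to any complex of projectives.

A sequence $0\to E\to P\to X\to0$ with $E$ exact and $P\in\mathrm{dg}\,\mathrm{Proj}$ would give $H^n(P)\cong H^n(X)$ for all $n$. A sequence $0\to X\to E\to P\to0$ with $E$ exact and $P\in\mathrm{dg}\,\mathrm{Proj}$ would give $H^n(P)\cong H^{n+1}(X)$ for all $n$. Both are impossible, so neither half of completeness holds.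

**Step 2: the dual.** The category $\mathcal A^{op}$ is bicomplete abelian, and $(\mathcal A^{op},\mathrm{Inj})$ is the opposite of $(\mathrm{Proj},\mathcal A)$, hence complete and hereditary. Under $\mathrm{Ch}(\mathcal A^{op})\cong\mathrm{Ch}(\mathcal A)^{op}$ the pair $(\widetilde{\mathcal X},\mathrm{dg}\mathcal Y)=(\text{exact complexes},\mathrm{dg}\,\mathrm{Inj})$ corresponds to $(\mathrm{dg}\,\mathrm{Proj},\mathcal E)$ with the two classes exchanged. The two halves of completeness are exchanged as well, so it is not complete.

**Step 3: both at once.** In $\mathcal A\times\mathcal A^{op}$, limits, colimits, exact sequences, Hom and Ext are componentwise, and so are complexes and Hom complexes. Vanishing of a product of Ext groups can be tested one component at a time, by putting $0$ in the other. So $(\mathrm{Proj}(\mathcal A)\times\mathcal A^{op},\ \mathcal A\times\mathrm{Inj}(\mathcal A^{op}))$ is a complete hereditary cotorsion pair. For the same reason $\widetilde{\mathcal X},\widetilde{\mathcal Y},\mathrm{dg}\mathcal X,\mathrm{dg}\mathcal Y$ are the products of the corresponding classes of the two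 factors. The first induced pair is thus the product of $(\mathrm{dg}\,\mathrm{Proj},\mathcal E)$ on $\mathcal A$ with the first induced pair on $\mathcal A^{op}$. An approximation of $(X,0)$ would have as first component an approximation of $X$ excluded by Step 1, so the first induced pair is not complete. In the same way $(0,X)$, with $X$ viewed as a complex over $\mathcal A^{op}$, shows by Step 2 that the second is not complete. (The two remaining factors are the easy half of Test 2 and its dual, so both products are indeed cotorsion pairs.) $\blacksquare$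

## 10. Exact products in place of exact coproducts, and the complexes over $\mathcal A$ with small cohomology

*End of the proof of Theorem 2.2.* Parts (a) and (b) were proved in Section 4. The category $\mathcal A$ is bicomplete with a projective generator, and its products are exact by Step 2 of Section 6; by Theorem 2.1 the conclusion of (a) fails for $(\mathrm{Proj},\mathcal A)$. Dually $\mathcal A^{op}$ has exact coproducts, and the conclusion of (b) fails for $(\mathcal A^{op},\mathrm{Inj})$. So the two hypotheses cannot be interchanged. $\square$

Proposition 8.1 and the lemmas of Section 3 also decide exactly which complexes over $\mathcal A$ can be resolved, as long as their cohomology is not too large far to the right.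

**Theorem 10.1.** In $\mathcal A$, let $X$ be a complex with $\dim H^n(X)<2^{2^{\aleph_0}}$ for $n\gg0$. The following are equivalent:

(i) there is a quasi-isomorphism to $X$ from an object of $\mathrm{dg}\,\mathrm{Proj}$;

(ii) there is a quasi-isomorphism to $X$ from some complex of projectives;

(iii) $H^n(X)=0$ for $n\gg0$.

*Proof.* (i)⇒(ii) holds because objects of $\mathrm{dg}\,\mathrm{Proj}$ have projective terms.

(ii)⇒(iii): if $P\to X$ is a quasi-isomorphism from a complex of projectives, then $\dim H^n(P)=\dim H^n(X)<2^{2^{\aleph_0}}$ for $n\gg0$. By Proposition 8.1, $H^n(X)\cong H^n(P)=0$ for $n\gg0$.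

(iii)⇒(i): if $H^n(X)=0$ for $n>N$, then $\tau^{\le N}X\to X$ is a quasi-isomorphism. By Lemma 3.6 for $(\mathrm{Proj},\mathcal A)$, the bounded above complex $\tau^{\le N}X$ admits a quasi-isomorphism from a bounded above complex of projectives, which lies in $\mathrm{dg}\,\mathrm{Proj}$ by Lemma 3.3. $\blacksquare$
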